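# Linear switched systems with sublinear, arbitrarily irregular growth

Throughout, $\|\cdot\|$ is the Euclidean norm on $\mathbb R^d$, $M_d(\mathbb R)$ is the space of real $d\times d$ matrices, and $C$ denotes a constant that may change from line to line; what it depends on is said whenever this matters.

## 1. Controls, trajectories and the growth function

**Definition 1 (control, trajectory, growth function).** Let $A_0,\dots,A_{k-1}\in M_d(\mathbb R)$. A *control* is a measurable function $w$ on $[0,\infty)$ with values in the standard simplex $\{w_i\ge0,\ \sum_i w_i=1\}\subset\mathbb R^k$. It defines $L(t)=\sum_i w_i(t)A_i$. By measurable selection, every measurable $L$ with values in the convex hull of $\{A_0,\dots,A_{k-1}\}$ arises in this way. For $u\in\mathbb R^d$ let $v_{L,u}$ be the unique locally Lipschitz function with $v_{L,u}'(t)=L(t)v_{L,u}(t)$ for a.e. $t$ and $v_{L,u}(0)=u$ (the Carathéodory solution). The *growth function* is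
$$M(t)=\sup_L\sup_{\|u\|=1}\|v_{L,u}(t)\| .$$

Let $\Phi_L(t,s)$ be the propagator: the matrix that carries $v(s)$ to $v(t)$. Then $M(t)=\sup_L\|\Phi_L(t,0)\|$. Since $\Phi_L(t+s,0)=\Phi_L(t+s,s)\Phi_L(s,0)$ and a time shift of a control is a control, $M(t+s)\le M(t)M(s)$. By Gronwall, $M(t)\le e^{t\max_i\|A_i\|}$.

**Example 1.** Let $d=2$, $A_0=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, $A_1=-A_0$. For $v=(x,y)$ the coordinate $y$ is constant and $x'=(w_0-w_1)y$. The propagators at time $t$ are the matrices $\begin{pmatrix}1&s\\0&1\end{pmatrix}$ with $|s|\le t$, so $t\le M(t)\le 1+t$.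

## 2. Weak limits of controls, and textbook facts

**Definition 2 (weak-\* convergence).** Functions $f_n$ that are bounded in $L^\infty([0,T])$ converge weak-* to $f$ if $\int_0^T f_n\psi\,dt\to\int_0^T f\psi\,dt$ for all $\psi\in L^1([0,T])$. For a bounded sequence it suffices to test with continuous $\psi$, because these are dense in $L^1$. For vectors and matrices the convergence is meant entrywise.

**Example 2.** Let $A_0=\begin{pmatrix}0&0\\1&0\end{pmatrix}$, $A_1=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, and let $L_n$ alternate between $A_0$ and $A_1$ on intervals of length $1/n$. Then $L_n\to\frac12(A_0+A_1)$ weak-*. The limit equation, started at $(1,1)$, has the solution $e^{t/2}(1,1)$.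

**Fact (R1).** If coefficient matrices converge weak-* in $L^\infty([0,T])$ and initial values converge, then the solutions converge uniformly on $[0,T]$.

*Proof.* Let $y_n'=A_ny_n$, $A_n\to A$ weak-*. The $y_n$ are bounded and equi-Lipschitz, so by Arzelà–Ascoli every subsequence has a uniformly convergent further subsequence, $y_n\to y$. Along it
$$\int_0^tA_ny_n=\int_0^tA_ny+\int_0^tA_n(y_n-y)\to\int_0^tAy ,$$
so $y$ is the unique solution for the limit data. As all these limits agree, the whole sequence converges. $\square$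

**Fact (R2).** Every control is, on $[0,T]$, a weak-* limit of piecewise constant controls with values in the vertices of the simplex. Hence a supremum over $L$ of a continuous function of the solution at a fixed time may be taken over piecewise constant $L$ with values in $\{A_0,\dots,A_{k-1}\}$.

*Proof.* Approximate $w$ in $L^1$ by step functions with values in the simplex. On each step cut the interval into $n$ equal pieces, and in each piece use vertex $i$ for a fraction $w_i$ of the time; as $n\to\infty$ this converges weak-* to the constant value (test with continuous functions). The weak-* topology is metrizable on bounded sets, since $L^1$ is separable, so the two approximations combine. The second statement follows from (R1). $\square$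

We also use:

* *Variation of constants (Duhamel).* If $\Phi$ is the propagator of $y'=A(t)y$, then $y'=A(t)y+f(t)$ gives $y(t)=\Phi(t,s)y(s)+\int_s^t\Phi(t,\varsigma)f(\varsigma)\,d\varsigma$.
* *Fekete's lemma.* If $f:(0,\infty)\to\mathbb R$ is locally bounded and $f(s+t)\le f(s)+f(t)$, then $f(t)/t\to\inf_{t>0}f(t)/t$ (when the infimum is finite).
* *Baire's theorem.* In $(0,\infty)$ a countable intersection of open dense sets is dense, in particular nonempty.

## 3. Irreducible families and maximal block triangular form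

**Definition 3 (irreducible family).** A family of matrices in $M_d(\mathbb R)$ is *irreducible* if $0$ and $\mathbb R^d$ are its only common invariant subspaces.

**Example 3.** The single matrix $\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ has no real eigenvector, so it is irreducible. The pair in Example 2 is irreducible: if $y\in V$ has $y_1\ne0$, then $A_0y=y_1\mathbf e_2$ gives $\mathbf e_2\in V$, and $A_1\mathbf e_2=\mathbf e_1\in V$; the case $y_2\ne0$ is symmetric. Every family of $1\times1$ matrices is irreducible.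

**Definition 4 (maximal block upper triangular representation, persistence).** A *maximal block upper triangular representation* of $A_0,\dots,A_{k-1}$ is a common change of basis that puts all $A_i$ in block upper triangular form with the finest possible block structure, so that at each diagonal position the family of diagonal blocks is irreducible. It corresponds to a flag of common invariant subspaces that cannot be refined. The *off-diagonal blocks* are those strictly above the block diagonal. A property *persists* for an open dense set of off-diagonal blocks if, with the diagonal blocks held fixed, it holds for all off-diagonal blocks in an open dense set.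

**Example 4.** The matrix $\begin{pmatrix}0&1\\0&-1\end{pmatrix}$ has the invariant lines spanned by $(1,0)^T$ (eigenvalue $0$) and $(1,-1)^T$ (eigenvalue $-1$). It therefore has two maximal flags, and representations with diagonal $(0,-1)$ and $(-1,0)$. For $\begin{pmatrix}0&b\\0&0\end{pmatrix}$ the growth function satisfies $M(t)\ge|b|t$, and $M\equiv1$ if $b=0$. So "$M$ is unbounded" holds exactly for $b\ne0$, an open dense set of off-diagonal entries.

## 4. A conjecture on irregular growth, and the theorems

How irregular can the growth of $M$ be, if it is slower than linear? We ask for $M(t)=o(t)$, and also that $M$ dips, at some arbitrarily large times, below a prescribed function $\alpha$ that may diverge as slowly as one likes, and climbs, at other times, above a prescribed function $\beta$ that may be as close to linear as one likes. The following conjecture is from Ian D. Morris, "Marginally unstable discrete-time linear switched systems with highly irregular trajectory growth", arXiv:2111.10225 (2021).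

**Conjecture.** There exist integers $k,d\ge1$ such that, given any two increasing functions $\alpha,\beta:[0,\infty)\to(0,\infty)$ which diverge to infinity and satisfy $\lim_{t\to\infty}\alpha(t)/t=\lim_{t\to\infty}\beta(t)/t=0$, one may choose $k$ matrices in $M_d(\mathbb R)$ with
$$\lim_{t\to\infty}\frac{M(t)}t=0,\qquad \liminf_{t\to\infty}\frac{M(t)}{\alpha(t)}=0,\qquad \limsup_{t\to\infty}\frac{M(t)}{\beta(t)}=\infty. \tag{1}$$
Moreover these properties persist for an open and dense set of choices of off-diagonal blocks in a maximal block upper triangular representation.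

It is true, with $k=4$ and $d=7$. We prove the following.

**Theorem A.** Let $k\ge4$, $d=7$. Let $\alpha,\beta:[0,\infty)\to(0,\infty)$ satisfy $\limsup_{t\to\infty}\alpha(t)=\infty$ and $\liminf_{t\to\infty}\beta(t)/t=0$. There are $C_0,\dots,C_{k-1}\in M_6(\mathbb R)$ forming an irreducible family, and a nonzero linear functional $\ell$ on $(\mathbb R^{1\times6})^k$, such that for $A_i=\begin{pmatrix}0&b_i\\0&C_i\end{pmatrix}$:

1. for every $b=(b_0,\dots,b_{k-1})$: $\lim_{t\to\infty}M(t)/t=0$ and $\liminf_{t\to\infty}M(t)/\alpha(t)=0$;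
2. for every $b$ with $\ell(b)\ne0$ (an open dense set): $\limsup_{t\to\infty}M(t)/\beta(t)=\infty$.

**Corollary (the conjecture).** If $\alpha,\beta$ are as in the Conjecture, $k=4$ and $\ell(b)\ne0$, then $A_0,\dots,A_3$ have the three properties (1). In every maximal block upper triangular representation of $A_0,\dots,A_3$, these properties hold for an open dense set of off-diagonal blocks.

**Theorem B (sharpness).** Let $\alpha,\beta:[0,\infty)\to(0,\infty)$ with $\inf\beta>0$. Matrices (for some $k,d$) with the properties (1) exist if and only if $\limsup_{t\to\infty}\alpha(t)=\infty$ and $\liminf_{t\to\infty}\beta(t)/t=0$. In that case, for all $k\ge4$, $d\ge7$, there are such matrices in a block upper triangular form with irreducible diagonal blocks, for which the properties hold for an open dense set of off-diagonal blocks in that form.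

## 5. Scalars, one matrix, and a zero diagonal block

*Dimension one.* If $d=1$ and $A_i=a_i$, then $M(t)=e^{t\max a_i}$. This is constant, or exponentially growing or decaying, so (1) fails (with $\beta\to\infty$).

*One matrix.* If $k=1$, then $M(t)=\|e^{tA}\|$. By the Jordan form this is comparable to $e^{at}(1+t)^m$, where $a$ is the largest real part of an eigenvalue and $m+1$ the largest size of a Jordan block for an eigenvalue with real part $a$. If $M(t)=o(t)$, then $a<0$, or $a=0$ and $m=0$; in both cases $M$ is bounded. So at least two matrices are needed.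

*A zero block.* Take $A_i=\begin{pmatrix}0&b_i\\0&C_i\end{pmatrix}$ acting on $(x,y)$. Then $x'=b_Ly$ and $y'=C_Ly$, with $b_L=\sum w_ib_i$, $C_L=\sum w_iC_i$. If $y$ stays bounded, then $x(t)=x(0)+\int_0^tb_Ly\,ds$ grows at most linearly.

* If all $C_i=-1$ are scalar, then $|y|$ decays exponentially and $M$ is bounded.
* Let $y\in\mathbb C=\mathbb R^2$, let $C_0=C_1$ be multiplication by $i$, and $b_0=b_1=\mathrm{Re}$. Then $|\int_0^t\mathrm{Re}(e^{is}y(0))\,ds|\le2|y(0)|$: bounded.
* With the same $C_0=C_1$ but $b_0=0$, $b_1=\mathrm{Re}$, start at $y(0)=1$ and use $A_1$ exactly while $\cos s>0$. The mean of $\max(\cos s,0)$ is $1/\pi$, so $x(t)\sim t/\pi$: linear.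

So the growth depends on whether the control can stay in phase with $y$. These examples give either bounded or linear growth; we want a system that looks like each of them on different time scales.

## 6. Two dense sets of frequencies, and why two sites are too few

Suppose we have a family of systems depending on a parameter $\omega>0$, such that at each fixed time $t$ the size of $\int_0^tb_Ly$ depends continuously on $\omega$. Suppose it is bounded in $t$ for a dense set of $\omega$, and at least $r(\omega)t$, $r(\omega)>0$, for another dense set. "Small compared with $\alpha$ at some time $t>n$" and "large compared with $\beta$ at some time $t>n$" are then open dense conditions on $\omega$, for every $n$, and Baire's theorem gives one $\omega$ with all of them. So we look for two such dense sets. They will be classes of rationals, separated by parity.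

**Lemma 1 (parity).** Let $\omega=p/q>0$ in lowest terms. There are $\theta\in\mathbb R$ and $s\in\{1,-1\}$ with $e^{i\theta}=s$ and $e^{i\omega\theta}=-s$ if and only if $p+q$ is odd.

*Proof.* If such $\theta,s$ exist, then $\theta=\pi n$ with $n\in\mathbb Z$, and $e^{i\pi pn/q}=\pm1$ forces $pn/q\in\mathbb Z$, so $n=qr$ with $r\in\mathbb Z$. Now $s=(-1)^{qr}$ and $-s=(-1)^{pr}$, so $(p+q)r$ is odd, hence $p+q$ is odd. Conversely, if $p+q$ is odd, then $\theta=\pi q$ gives $e^{i\theta}=(-1)^q$ and $e^{i\omega\theta}=(-1)^p=-(-1)^q$. $\square$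

For example, $\omega=2$ allows $\theta=\pi$: $e^{i\pi}=-1$, $e^{2\pi i}=1$. For $\omega=1$ there is no solution.

To turn this into dynamics, arrange *sites* on a cycle, with a complex number $y_j$ at site $j$. The matrix $A_0$ rotates the sites with frequencies $1$ or $\omega$. The matrix $A_j$ adds the *real part* of $y_j$, up to a sign, to $y_{j+1}$, while all sites shrink at a rate $c$. We choose $c$ to be the largest rate at which such transfers could pump the amplitudes if phases played no role. Then amplitudes stay bounded, and they are kept up only if every transfer takes place at full strength, with source and target both real. One minus sign on the cycle makes these requirements consistent exactly when the equations in Lemma 1 are solvable.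

The natural first try has two sites, with frequencies $1,\omega$. Ignoring phases, the amplitudes obey $Y_1'=w_2Y_2$, $Y_2'=w_1Y_1$ with $w_j\ge 0$, $w_1+w_2\le1$. From $(Y_1^2+Y_2^2)'=2(w_1+w_2)Y_1Y_2\le Y_1^2+Y_2^2$ the growth rate is at most $\frac12$, and Example 2 shows that it is attained: $c=\frac12$. But it is attained by infinitely fast switching, and this is where the attempt stops. With the minus sign on the cycle, transfers of types 1 and 2 need different phases, so between them the system must spend time at $A_0$, bounded below. To get linear growth in real time from a control of total transfer time $T$, one wants only $O(T)$ switches. For two sites the amplitude then decays: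

*Check.* On a piece with $w=(1,0)$ the ratio $x=Y_2/Y_1$ satisfies $x'=1$, and
$$(\log|Y|)'=\frac{Y_1Y_2}{Y_1^2+Y_2^2}=\frac{x}{1+x^2}=\frac12-\frac{(1-x)^2}{2(1+x^2)};$$
on a piece with $w=(0,1)$ the same holds with $x=Y_1/Y_2$. For $a>0$ put $\phi(a)=\inf_{x\ge0}\int_x^{x+a}\frac{(1-s)^2}{2(1+s^2)}ds$. The integrand is continuous, vanishes only at $s=1$ and tends to $\frac12$, so $\phi(a)>0$. Suppose the control on $[0,T]$ has at most $mT$ pieces, and let $a=1/(2m)$. Pieces shorter than $a$ cover at most $mTa=T/2$. The others cover at least $T/2$; cut them into intervals with lengths in $[a,2a)$. There are at least $T/(4a)$ of these, and each loses at least $\phi(a)$ in $\log|Y|$ against the rate $\frac12$. So starting at $(1,1)$, $e^{-T/2}|Y(T)|\le\sqrt2\,e^{-\epsilon T}$ with $\epsilon=\phi(a)/(4a)>0$. $\square$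

With three sites the situation changes. The averaged control $(\frac13,\frac13,\frac13)$ gives only the rate $\frac13$, and a slow cyclic control does better. This inequality, $c>\frac13$, will force *optimal* controls to switch rarely.

## 7. The three-site positive system

Sites are indexed by $j\in\mathbb Z/3=\{1,2,3\}$, $|\cdot|_1$ is the $\ell^1$ norm, $\mathbf 1=(1,1,1)$, and inequalities between vectors or matrices are entrywise. Let
$$E_j=\mathbf e_{j+1}\mathbf e_j^T\in M_3(\mathbb R),\qquad P=E_1+E_2+E_3,\qquad \Delta=\{w\in\mathbb R^3:w_j\ge0,\ \textstyle\sum_j w_j\le1\}.$$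
For measurable $w$ with values in $\Delta$ let $M_w=\sum_jw_jE_j$, and let $\Psi_w(t,s)$ be the propagator of $Y'=M_wY$, that is, of $Y_j'=w_{j-1}Y_{j-1}$. As $M_w\ge0$, the Duhamel series gives $\Psi_w(t,s)\ge I$ for $t\ge s$. Put
$$J_T=\max_w\mathbf 1^T\Psi_w(T,0)\mathbf 1 .$$
The maximum is attained, since the set of $w$ is weak-* compact and (R1) applies. For nonnegative matrices,
$$\mathbf 1^T\Psi\Psi'\mathbf 1=\sum_j(\mathbf 1^T\Psi)_j(\Psi'\mathbf 1)_j\le(\mathbf 1^T\Psi\mathbf 1)(\mathbf 1^T\Psi'\mathbf 1),$$
so $J_{T+T'}\le J_TJ_{T'}$. Also $3\le J_T\le3e^T$. By Fekete's lemma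
$$c:=\lim_{T\to\infty}\frac1T\log J_T=\inf_{T>0}\frac1T\log J_T$$
exists, and $J_T\ge e^{cT}$ for all $T\geq 0$.

**Lemma 2.** (a) $c>\frac13$. (b) There is $C_1$ with $J_T\le C_1e^{cT}$ for all $T\ge0$.

*Proof.* (a) Let $a=\frac74$. Start at $(2,\frac12,1)$ and use $E_1$, $E_2$, $E_3$ successively for time $a$ each. Under $E_j$ only $Y_{j+1}$ changes, by $aY_j$:
$$(2,\tfrac12,1)\to(2,4,1)\to(2,4,8)\to(16,4,8)=8\,(2,\tfrac12,1).$$
Since $\mathbf 1\ge\frac12(2,\frac12,1)$, repeating this $n$ times gives $J_{21n/4}\ge\frac12\cdot8^n\cdot\frac72$. So $c\ge\frac{3\ln2}{21/4}=\frac47\ln2>0.39>\frac13$.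

(b) Let $\kappa>0$ be the smallest entry of $e^{P/3}$ (positive because $I,P,P^2$ together fill all positions). Optimal propagators for $T$ and $T'$ have some entry $\ge J_T/9$, respectively $\ge J_{T'}/9$. Insert $w=(\frac13,\frac13,\frac13)$ for unit time between them; its propagator $e^{P/3}$ has all entries $\ge\kappa$. Hence
$$J_{T+1+T'}\ge\frac{J_T}9\,\kappa\,\frac{J_{T'}}9=\frac\kappa{81}J_TJ_{T'} .$$
So $f(T)=\log(\kappa J_T/81)$ satisfies $f(T+1+T')\ge f(T)+f(T')$, and with $n$ blocks of length $T$ and $n-1$ gaps, $f(n(T+1)-1)\ge nf(T)$. Divide by $n$ and let $n\to\infty$: $f(T)\le c(T+1)$, that is, $J_T\le\frac{81e^c}\kappa e^{cT}$. $\square$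

We need a size function that never increases under $e^{-ct}\Psi_w(t,0)$. The $\ell^1$ norm will not do. Indeed $(|Y|^2)'=2\sum_jw_jY_jY_{j+1}\le|Y|^2$ for the Euclidean norm, so $c\le\frac12$; but from $(1,0,0)$ under $E_1$ the scaled $\ell^1$ norm is $e^{-ct}(1+t)$, with derivative $1-c>0$ at $t=0$. So for $Y\in\mathbb R^3_{\ge0}$ we set
$$\mathbf v(Y)=\sup_{t\ge0,\,w}e^{-ct}|\Psi_w(t,0)Y|_1 .$$
As $|\Psi_w(t,0)Y|_1\le J_t|Y|_1$, Lemma 2(b) gives
$$|Y|_1\le\mathbf v(Y)\le C_1|Y|_1 . \tag{2}$$
The function $\mathbf v$ is positively homogeneous, subadditive and monotone, and by concatenating controls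
$$\mathbf v\big(e^{-c(t-s)}\Psi_w(t,s)Y\big)\le\mathbf v(Y)\qquad(t\ge s). \tag{3}$$

## 8. Optimal controls switch rarely

**Lemma 3.** There are $\tau>0$ and arbitrarily large $T$ for which there is $w:[0,T]\to\{\mathbf e_1,\mathbf e_2,\mathbf e_3\}$, piecewise constant with at most $2(T/\tau+1)$ pieces, such that $Y(t)=\Psi_w(t,0)\mathbf 1$ satisfies $e^{-ct}|Y(t)|_1\ge1/C_1$ for $0\le t\le T$.

*Proof.* For each $T>0$ let $w$ attain $J=J_T$. Put $Y(t)=\Psi_w(t,0)\mathbf 1$ and $\lambda(t)=\mathbf 1^T\Psi_w(T,t)$, a row vector with entries $\ge1$, and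
$$F_j=\lambda_{j+1}Y_j,\qquad G_j=\lambda_{j+2}Y_j,\qquad D_j=\lambda_jY_j .$$
All are positive, and $\sum_jD_j=\lambda Y=J$. Since $Y_j'=w_{j-1}Y_{j-1}$ and $\lambda'=-\lambda M_w$, i.e. $\lambda_j'=-w_j\lambda_{j+1}$, we have a.e.
$$F_j'=w_{j-1}G_{j-1}-w_{j+1}G_j . \tag{4}$$

**Step 1: first-order condition.** This step finds which $w_j$ may be nonzero. Let $\tilde w$ be measurable with values in $\Delta$ and $\epsilon\in[0,1]$. Then $w+\epsilon(\tilde w-w)$ is admissible. By Duhamel, used twice, and since $\lambda E_jY=F_j$, its payoff is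
$$J+\epsilon\int_0^T\lambda M_{\tilde w-w}Y\,dt+O(\epsilon^2)=J+\epsilon\int_0^T\sum_j(\tilde w_j-w_j)F_j\,dt+O(\epsilon^2).$$
By optimality the integral is $\le0$. Let $h=\max_jF_j$ and take $\tilde w(t)=\mathbf e_{j(t)}$, where $j(t)$ is the smallest index that maximizes $F_j(t)$. Then $\int_0^T(h-\sum_jw_jF_j)\,dt\le0$. But $\sum_jw_jF_j\le(\sum_jw_j)h\le h$, so the integrand is $\ge0$ and therefore vanishes a.e. As $h>0$, a.e.
$$\sum_jw_j=1,\qquad\text{and}\qquad w_j>0\Rightarrow F_j=h . \tag{5}$$

**Step 2: $h$ is constant.** This makes $h$ a threshold that can be compared with $J$. The function $h$ is Lipschitz. At a.e. $t$ everything is differentiable and (4), (5) hold. If $w_j(t)>0$, then $h-F_j\ge0$ vanishes at $t$, so $F_j'=h'$ there. Hence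
$$h'=\sum_jw_jF_j'=\sum_jw_jw_{j-1}G_{j-1}-\sum_jw_jw_{j+1}G_j=0,$$
by shifting the index in the first sum. Write $h=h_T$.

**Step 3: choice of $T$.** We show that $h_T\ge\rho J_T$ for arbitrarily large $T$, where $\rho\in(\frac13,c)$ is fixed; this is where $c>\frac13$ enters. For $0<\delta\le T$, restrict $w$ to $[0,T-\delta]$. As $J_{T-\delta}\ge\mathbf 1^TY(T-\delta)$ and $\lambda\ge\mathbf 1^T$,
$$J_T-J_{T-\delta}\le\mathbf 1^T\big(Y(T)-Y(T-\delta)\big)=\int_{T-\delta}^T\sum_jw_jY_j\,dt\le\int_{T-\delta}^T\sum_jw_jF_j\,dt=\delta h_T .$$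
Suppose $h_T<\rho J_T$ for all $T\ge T_1$. Then $J_{T-\delta}\ge(1-\rho\delta)J_T$ for $T\ge T_1$. Apply this $n$ times with $\delta=(T-T_1)/n$, at $T,T-\delta,\dots,T_1+\delta$, to get $J_{T_1}\ge(1-\rho\delta)^nJ_T$ (for $n$ so large that $\rho\delta<1$). As $n\to\infty$, $J_T\le J_{T_1}e^{\rho(T-T_1)}$, which contradicts $J_T\ge e^{cT}$ for large $T$. From now on $T$ is such that $h_T\ge\rho J_T$.

**Step 4: structure of $w$.** We show that on intervals of a fixed length $\tau$ the control has at most two pieces. Insert $e^{P/3}$ at time $t$: this gives $\kappa\lambda_i(t)Y_j(t)\le J_{T+1}\le J_1J$. So $\lambda_iY_j\le C_2J$ with $C_2=J_1/\kappa$. By (4), $F_j'$ is a difference of two numbers in $[0,C_2J]$, so $|F_j'|\le C_2J$. Next,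
$$F_1F_2F_3=D_1D_2D_3\le(J/3)^3$$
by the inequality of the means, so at every time $t_0$ some $F_i(t_0)\le J/3$. Put $\tau=(\rho-\frac13)/C_2$, which does not depend on $T$. On $[t_0,t_0+\tau)\cap[0,T]$ we have $F_i<\rho J\le h$, so by (5) $w_i=0$ and $w_{i+1}+w_{i+2}=1$ a.e. there. By (4), $F_{i+2}'=w_{i+1}G_{i+1}$ and $F_{i+1}'=-w_{i+2}G_{i+1}$ a.e. there, so
$$(F_{i+2}-F_{i+1})'=(w_{i+1}+w_{i+2})G_{i+1}=G_{i+1}>0 .$$
Thus $F_{i+2}-F_{i+1}$ is strictly increasing and has at most one zero. Where it is negative, $F_{i+2}<h$, so $w=\mathbf e_{i+1}$ a.e.; where it is positive, $w=\mathbf e_{i+2}$ a.e. Cover $[0,T]$ by $\lceil T/\tau\rceil$ such intervals and change $w$ on a null set: $w$ is piecewise constant and vertex-valued with at most $2\lceil T/\tau\rceil\le2(T/\tau+1)$ pieces.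

**Step 5: lower bound.** The amplitude never drops, because a drop could not be made up later:
$$e^{cT}\le J_T=|Y(T)|_1\le J_{T-t}|Y(t)|_1\le C_1e^{c(T-t)}|Y(t)|_1,$$
so $e^{-ct}|Y(t)|_1\ge1/C_1$. $\square$

## 9. The six-dimensional family with phases

Identify $\mathbb R^6=\mathbb C^3$, $y=(y_1,y_2,y_3)$. For $\omega\in(0,\infty)$ put
$$(\omega_1,\omega_2,\omega_3)=(1,1,\omega),\qquad(\varepsilon_1,\varepsilon_2,\varepsilon_3)=(1,1,-1),$$
$$C_0=S_\omega=\mathrm{diag}(i,i,i\omega),\qquad C_j=K_j-cI,\quad K_jy=\varepsilon_j\,\mathrm{Re}(y_j)\,\mathbf e_{j+1}\quad(j=1,2,3),$$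
and $C_i=-cI$ for $4\le i<k$. Only $C_0$ depends on $\omega$. Let $A_i=\begin{pmatrix}0&b_i\\0&C_i\end{pmatrix}$ act on $(x,y)\in\mathbb R\times\mathbb C^3$, where the $b_i$ are real-linear functionals on $\mathbb C^3$.

**Irreducibility.** The family $(C_i)$ is irreducible. Let $V\ne0$ be an invariant real subspace and $0\ne y\in V$, with $y_j\ne0$. Applying $e^{sS_\omega}$, which rotates $y_j$ at nonzero speed, we may assume $\mathrm{Re}\,y_j\ne0$. Then $K_jy=C_jy+cy\in V$ gives $\mathbf e_{j+1}\in V$; $S_\omega\mathbf e_{j+1}=i\omega_{j+1}\mathbf e_{j+1}\in V$ gives $\mathbb C\mathbf e_{j+1}\subset V$; and $K_{j+1}\mathbf e_{j+1}=\pm\mathbf e_{j+2}\in V$. Going around the cycle, $V=\mathbb C^3$.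

**Norm.** Let $|y|_1=\sum_j|y_j|$ and $N(y)=\mathbf v(|y_1|,|y_2|,|y_3|)$. As $\mathbf v$ is monotone, subadditive and positively homogeneous, $N$ is a norm. It does not depend on $\omega$ or on the phases of the $y_j$, and by (2) $|y|_1\le N(y)\le C_1|y|_1$.

**Removing the rotation.** We have
$$e^{-\sigma S_\omega}K_je^{\sigma S_\omega}u=\varepsilon_j\,e^{-i\omega_{j+1}\sigma}\,\mathrm{Re}(e^{i\omega_j\sigma}u_j)\,\mathbf e_{j+1}.$$
Let $L$ be piecewise constant and vertex-valued, and $y'=C_Ly$. Let $\sigma(s)$ be the time in $[0,s]$ spent at $A_0$ and $W(s)=s-\sigma(s)$. Then $u=e^{-\sigma S_\omega}y$ is constant while $L=A_0$, and $u'=e^{-\sigma S_\omega}C_je^{\sigma S_\omega}u$ while $L=A_j$, $j\ge1$. Delete the intervals where $L=A_0$. This yields $\hat u$ on $[0,W(t)]$ with $|\hat u_j(W(t))|=|y_j(t)|$, which solves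
$$u_{j+1}'=-cu_{j+1}+\varepsilon_j\int e^{-i\omega_{j+1}\theta}\,\mathrm{Re}(e^{i\omega_j\theta}u_j)\,\mu_t(\{j\}\times d\theta),\qquad j=1,2,3, \tag{6}$$
with $\mu_t=\delta_{(j,\sigma)}$ when $L=A_j$, $j\in\{1,2,3\}$, and $\mu_t=0$ when $L=A_i$, $i\ge4$.

**Definition 5 (relaxed system).** The *relaxed system* is (6), where $\mu_t$ is any measurable family of subprobability measures on $\{1,2,3\}\times\Theta$. In general $\Theta=\mathbb R$. If $\omega=p/q$ in lowest terms, we may take $\Theta=\mathbb R/2\pi q\mathbb Z$, because $e^{2\pi qS_\omega}=I$.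

**Example 5.** Let $\mu_t$ be uniform on $\{1\}\times[0,2\pi)$. Since $\mathrm{Re}(e^{i\theta}u_1)=\frac12(e^{i\theta}u_1+e^{-i\theta}\bar u_1)$, the integral in (6) for $j=1$ is the mean of $\frac12(u_1+e^{-2i\theta}\bar u_1)$, which is $\frac12u_1$: smearing the phase halves the transfer. With $\mu_t=\delta_{(1,0)}$ and $u_1>0$ the transfer is the full $u_1$.

**Lemma 4 (comparison).** Let $u$ solve (6), $Y=(|u_1|,|u_2|,|u_3|)$, $w_j(t)=\mu_t(\{j\}\times\Theta)$. Then $Y(t)\le e^{-c(t-s)}\Psi_w(t,s)Y(s)$ for $t\ge s$, and $N(u(\cdot))$ is nonincreasing. Consequently, for every $\omega$ and every $L$, solutions of $y'=C_Ly$ satisfy $N(y(t))\le N(y(s))$ for $t\ge s$.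

*Proof.* Where $u_{j+1}\ne0$, $Y_{j+1}'=\mathrm{Re}(\bar u_{j+1}u_{j+1}')/|u_{j+1}|\le w_jY_j-cY_{j+1}$ a.e. by (6). At interior points where $u_{j+1}=0$ and $Y_{j+1}$ is differentiable, $Y_{j+1}$ has a minimum, so $Y_{j+1}'=0\le w_jY_j-cY_{j+1}$. Hence $R=e^{ct}Y$ satisfies $R'=M_wR-r$ with $r\ge0$ measurable and locally bounded, and
$$R(t)=\Psi_w(t,s)R(s)-\int_s^t\Psi_w(t,\varsigma)r(\varsigma)\,d\varsigma\le\Psi_w(t,s)R(s). \tag{7}$$
By monotonicity of $\mathbf v$ and (3), $\mathbf v(Y(t))\le\mathbf v(e^{-c(t-s)}\Psi_w(t,s)Y(s))\le\mathbf v(Y(s))$. For vertex-valued piecewise constant $L$ the last claim follows from $N(y(t))=N(\hat u(W(t)))$, and for general $L$ from (R1), (R2) and continuity of $N$. $\square$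

**Measuring the growth of $x$.** For $B=(b_0,\dots,b_{k-1})$ with Euclidean norm $|B|$ let
$$\xi_\omega(B,t)=\sup_L\sup_{N(y(0))\le1}\Big|\int_0^tb_{L(s)}y(s)\,ds\Big|,\qquad \Xi_\omega(t)=\sup_{|B|\le1}\xi_\omega(B,t),\qquad\Xi^*_\omega(t)=\sup_{s\le t}\Xi_\omega(s).$$

**Lemma 5.** The following hold.

* (a) $\xi_\omega(B,t)\le|B|\,\Xi_\omega(t)$, $\xi_\omega(B,t)\le|B|t$, and $\lim_{t\to\infty}\xi_\omega(B,t)/t=\inf_{t>0}\xi_\omega(B,t)/t$.
* (b) $\xi_\omega(B,t)\le M(t)\le C(1+\xi_\omega(B,t))$ with $C$ independent of $\omega,t,B$.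
* (c) For each $t$, $\omega\mapsto\Xi_\omega(t)$ and $\omega\mapsto\Xi^*_\omega(t)$ are continuous.
* (d) $\inf_\omega\Xi_\omega(1)>0$.

*Proof.* The Euclidean norm satisfies $|y|\le|y|_1\le N(y)\le C_1|y|_1\le C_1\sqrt3\,|y|$.

(a) The first bound is homogeneity in $B$. The second holds as $|b_Ly|\le|B||y|$ and $|y(s)|\le N(y(s))\le1$ by Lemma 4. Since $N(y(t))\le1$ as well, the integral over $[t,t+s]$ is at most $\xi_\omega(B,s)$. So $\xi_\omega(B,t+s)\le\xi_\omega(B,t)+\xi_\omega(B,s)$, and Fekete's lemma applies.

(b) We have $x(t)=x(0)+\int_0^tb_Ly\,ds$. For the lower bound take $x(0)=0$ and $N(y(0))\le1$; the initial vector has norm $\le1$. For the upper bound, an initial vector of norm $1$ has $|x(0)|\le1$ and $N(y(0))\le C_1\sqrt3$, so $|x(t)|\le1+C_1\sqrt3\,\xi_\omega(B,t)$ and $|y(t)|\le N(y(0))\le C_1\sqrt3$.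

(c) Let $\Phi_\omega,\Phi_{\omega'}$ be the propagators of $y'=C_Ly$ under the same control $w$. By Duhamel
$$\Phi_\omega(s,0)-\Phi_{\omega'}(s,0)=\int_0^s\Phi_\omega(s,\varsigma)\,w_0(\varsigma)(S_\omega-S_{\omega'})\,\Phi_{\omega'}(\varsigma,0)\,d\varsigma ,$$
and by Lemma 4 this has norm at most $Cs|\omega-\omega'|$. Integrating, $|\xi_\omega(B,s)-\xi_{\omega'}(B,s)|\le C|B|t^2|\omega-\omega'|$ for $s\le t$, uniformly in $|B|\le1$ and $s\le t$. Suprema of uniformly Lipschitz functions of $\omega$ are Lipschitz.

(d) Take $L\equiv A_1$, $y(0)=\mathbf e_2/N(\mathbf e_2)$, $b_1y=\mathrm{Re}\,y_2$ and $b_i=0$ otherwise. Since $K_1\mathbf e_2=0$, $y(s)=e^{-cs}y(0)$, and the integral over $[0,1]$ is a positive number that does not depend on $\omega$. $\square$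

## 10. Odd numerator and denominator: bounded growth

**Proposition 6.** If $\omega=p/q$ with $p,q$ odd and coprime, then $\sup_t\Xi_\omega(t)<\infty$.

*Proof.* Fix such an $\omega$. We show that in the relaxed system the norm $N$ contracts by a fixed factor over a fixed time. If not, compactness yields a solution that loses nothing; it has all transfers at full strength, and Lemma 1 forbids this.

**Step 1: a window estimate.** A solution that loses nothing must use all three transfers. Choose $T_0>0$ with $C_1e^{1-cT_0}(1+T_0)^2<1$ and put $\delta_0=(1+T_0)^{-2}<1$. *If $u$ solves (6) and $N(u)\equiv1$ on $[s,s+T_0]$, then $\int_s^{s+T_0}w_j\ge\delta_0$ for $j=1,2,3$.*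

Suppose $\int_s^{s+T_0} w_j<\delta_0$ for some $j$. The only nonzero product of two factors from $\{E_{j+1},E_{j+2}\}$ is $E_{j+2}E_{j+1}=\mathbf e_j\mathbf e_{j+1}^T$, and all products of three factors vanish. The $\ell^1$ operator norm of $\sum_{l\ne j}w_lE_l$ is at most $1$. So the propagator of $\sum_{l\ne j}w_lE_l$ between any two times of the window is a Duhamel series that stops after the second-order term, and its norm is at most $1+T_0+T_0^2/2\le(1+T_0)^2=:g$. Expanding $\Psi_w$ in powers of the remaining term $w_jE_j$,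
$$\|\Psi_w(s+T_0,s)\|\le\sum_{n\ge0}g^{n+1}\frac{\delta_0^n}{n!}=g\,e^{g\delta_0}=e(1+T_0)^2 .$$
By (2) and Lemma 4, $N(u(s+T_0))\le C_1|Y(s+T_0)|_1\le C_1e^{-cT_0}e(1+T_0)^2|Y(s)|_1<|Y(s)|_1\le N(u(s))$, a contradiction.

**Step 2: the worst loss is attained.** Let $T=5T_0$, $\Theta=\mathbb R/2\pi q\mathbb Z$, and
$$\eta=\sup\{N(u(T)):\ u\text{ solves (6)},\ N(u(0))=1\}\le1 .$$
We find a solution that realizes $\eta$; relaxation was introduced for this. Let $u^n$, with families $\mu^n_t$, be a maximizing sequence, and $X=\{1,2,3\}\times\Theta$, a compact metric space. The measures $dt\,\mu^n_t$ on $[0,T]\times X$ have mass $\le T$, so a subsequence converges weakly to a measure $\mu$. For $0\le\psi\in C([0,T])$ we get $\int\psi\,d\mu\le\int_0^T\psi\,dt$, so the marginal of $\mu$ on $[0,T]$ is at most Lebesgue measure. It therefore has a density with values in $[0,1]$, and disintegration gives $\mu=dt\,\mu_t$ with subprobability measures $\mu_t$ that depend measurably on $t$. For $\varphi\in C(X)$ the functions $t\mapsto\int\varphi\,d\mu^n_t$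 are bounded by $\|\varphi\|_\infty$, and their integrals against each $\psi\in C([0,T])$ converge to those of $t\mapsto\int\varphi\,d\mu_t$. So they converge weak-* in $L^\infty$. The coefficients of (6), in real coordinates, are $-c$, $0$ and functions of this form, because $u_j\mapsto e^{-i\omega_{j+1}\theta}\mathrm{Re}(e^{i\omega_j\theta}u_j)$ is real-linear with entries continuous on $\Theta$. Along a further subsequence $u^n(0)$ converges, and by (R1) $u^n$ converges uniformly to a solution $u$ of (6) with family $\mu_t$, $N(u(0))=1$ and $N(u(T))=\eta$.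

From here until the end of Step 5 suppose $\eta=1$, and keep this $u$, with its $Y$ and $w$. By Lemma 4, $N(u)\equiv1$ on $[0,T]$.

**Step 3: nothing is lost in the comparison.** We show that the inequality of Lemma 4, with $s=0$, is an equality on $[0,3T_0]$. By Step 1, over any window of length $T_0$ in $[0,T]$, $\Psi_w\ge I+\int M_w\ge I+\delta_0P$. Since $(I+\delta_0P)^2=I+2\delta_0P+\delta_0^2P^2$, and always $\Psi_w\ge I$, all entries of $\Psi_w$ over any interval of length $\ge2T_0$ are at least $\delta_0^2$.

Let $\bar Y(t)=e^{-ct}\Psi_w(t,0)Y(0)$ and $Z=\bar Y-Y\ge0$. By (7), $Z(t)=e^{-ct}\int_0^t\Psi_w(t,\varsigma)r(\varsigma)\,d\varsigma$. Dropping the part of the integral over $[s,t]$ gives $Z(t)\ge e^{-c(t-s)}\Psi_w(t,s)Z(s)$ for $t\ge s$. Suppose $Z(s)\ne0$ for some $s\le3T_0$. With $t=s+2T_0\le T$,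
$$Z(t)\ge e^{-2cT_0}\delta_0^2|Z(s)|_1\mathbf 1=:\eta'\mathbf 1\ge\eta'Y(t),$$
because $Y_i\le|Y|_1\le\mathbf v(Y)=1$. Hence $\bar Y(t)\ge(1+\eta')Y(t)$ and $\mathbf v(\bar Y(t))\ge(1+\eta')\mathbf v(Y(t))=1+\eta'$. This contradicts $\mathbf v(\bar Y(t))\le\mathbf v(Y(0))=1$, which is (3). So $Y=\bar Y$ on $[0,3T_0]$.

**Step 4: the phases are locked.** We extract what full-strength transfer means. On $I=[2T_0,3T_0]$ all $Y_i>0$, since the entries of $\Psi_w(t,0)$ are $\ge\delta_0^2$, and a.e. $Y_{j+1}'=w_jY_j-cY_{j+1}$. Let $d_i=u_i/|u_i|$. From (6) we also have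
$$Y_{j+1}'=-cY_{j+1}+Y_j\int\varepsilon_j\,\mathrm{Re}(\bar d_{j+1}e^{-i\omega_{j+1}\theta})\,\mathrm{Re}(e^{i\omega_j\theta}d_j)\,\mu_t(\{j\}\times d\theta).$$
The integrand is $\le1$ and $w_j=\mu_t(\{j\}\times\Theta)$, so for a.e. $t\in I$ and $\mu_t$-a.e. $(j,\theta)$ the integrand equals $1$. Both real parts are then $\pm1$, that is, for some $a=\pm1$,
$$e^{i\omega_j\theta}d_j=a,\qquad e^{i\omega_{j+1}\theta}d_{j+1}=\varepsilon_ja . \tag{8}$$
By (8), $\varepsilon_je^{-i\omega_{j+1}\theta}\mathrm{Re}(e^{i\omega_j\theta}u_j)=\varepsilon_jae^{-i\omega_{j+1}\theta}Y_j=d_{j+1}Y_j$. Inserting this in (6), $u_{j+1}'=(-cY_{j+1}+w_jY_j)d_{j+1}=Y_{j+1}'d_{j+1}$ a.e. So the Lipschitz functions $d_i=u_i/Y_i$ have zero derivative a.e. on $I$: they are constant.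

**Step 5: parity contradiction.** By Step 1, $\int_Iw_j\ge\delta_0>0$ for each $j$, so for each $j$ some $\theta_j\in\mathbb R$ and $a_j=\pm1$ satisfy (8), with the same constants $d_1,d_2,d_3$:
$$e^{i\theta_1}d_1=e^{i\theta_1}d_2=a_1;\qquad e^{i\theta_2}d_2=a_2,\ e^{i\omega\theta_2}d_3=a_2;\qquad e^{i\omega\theta_3}d_3=a_3,\ e^{i\theta_3}d_1=-a_3 .$$
So $d_1=d_2$, and dividing, $e^{i(\theta_3-\theta_2)}=-a_2a_3$ and $e^{i\omega(\theta_3-\theta_2)}=a_2a_3$. This is the situation of Lemma 1 with $\theta=\theta_3-\theta_2$ and $s=-a_2a_3$. But $p+q$ is even, a contradiction. Hence $\eta<1$.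

**Step 6: boundedness.** We turn the contraction into a bound for the integral of $b_Ly$; the time spent at $A_0$ needs care, since nothing contracts there. Time shifts and multiples of solutions of (6) are solutions of (6), so $N(u(W))\le\eta^{\lfloor W/T\rfloor}N(u(0))\le Ke^{-\epsilon W}N(u(0))$ with some $K,\epsilon>0$ (note $\eta\ge e^{-cT}>0$: take $\mu_t=0$). The integral $\int_0^tb_Ly\,ds$ is the $x$-component of the solution with $x(0)=0$, so by (R2) we may take $L$ piecewise constant and vertex-valued. On $\{L=A_0\}$ we have $y'=S_\omega y$, so $y=S_\omega^{-1}y'$; on $\{L=A_i\}$, $y'=C_iy$. Therefore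
$$\int_0^tb_Ly\,ds=b_0S_\omega^{-1}(y(t)-y(0))+\sum_{i\ge1}\int_{\{L=A_i\}}(b_i-b_0S_\omega^{-1}C_i)\,y\,ds .$$
As $|y(s)|=|\hat u(W(s))|$, the absolute value is at most
$$C|B|\Big(1+\int_0^{W(t)}|\hat u(s)|\,ds\Big)\le C|B|\Big(1+\int_0^\infty Ke^{-\epsilon s}\,ds\Big)$$
when $N(y(0))\le1$, with $C$ depending on $\omega$ only. So $\sup_t\Xi_\omega(t)<\infty$. $\square$

## 11. Numerator and denominator of different parity: linear growth

**Proposition 7.** If $\omega=p/q$ in lowest terms with $p+q$ odd, then there is $r=r(\omega)>0$ with $\Xi_\omega(t)\ge rt$ for all $t>0$.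

*Proof.* **Step 1: a trajectory with all transfers at full strength.** We run the control of Lemma 3 and use $A_0$ between its pieces to set the phases. Take $T,w,Y$ from Lemma 3, $\sigma_1=\sigma_2=0$, $\sigma_3=\pi q$, $y(0)=(1,1,1)$. Go through the pieces of $w$. Before each piece of type $j$ use $A_0$ for a time in $[0,2\pi q)$ that brings the total $A_0$-time $\sigma$ to $\sigma\equiv\sigma_j\pmod{2\pi q}$. Then use $A_j$ for the length of the piece.

*Claim: $u=e^{-\sigma S_\omega}y=(r_1,r_2,r_3)$ with $r_i=e^{-cW}Y_i(W)>0$, where $W$ is the time spent off $A_0$.* While $L=A_0$, $u$ is constant. On pieces of type $j=1,2$ we have $e^{\sigma S_\omega}=I$ and $y=u$; the term $\mathrm{Re}(y_j)=r_j$ is added to $y_{j+1}'=u_{j+1}'$, as in the base system. On pieces of type $3$, as in Lemma 1, $e^{\sigma S_\omega}=\mathrm{diag}((-1)^q,(-1)^q,(-1)^p)$ with $(-1)^p=-(-1)^q$. The term added to $y_1'$ is $\varepsilon_3\mathrm{Re}\,y_3=-(-1)^pr_3=(-1)^qr_3$. As $u_1=(-1)^qy_1$, the term added to $u_1'$ is $r_3$. The shrinking $-cI$ gives the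 factor $e^{-cW}$. This proves the claim.

**Step 2: the payoff.** We choose $B$ so that $x'$ is the total transfer: $b_0=0$, $b_1y=\mathrm{Re}\,y_1$, $b_2y=\mathrm{Re}\,y_2$, $b_3y=(-1)^p\mathrm{Re}\,y_3$, $b_i=0$ for $i\ge4$. On pieces of type $j$, $b_jy=r_j$. As $\frac{d}{dW}|r|_1=\sum_jw_jr_j-c|r|_1$ and $|r|_1\ge1/C_1$ by Lemma 3,
$$\int b_Ly\,ds=\int_0^T\sum_jw_jr_j\,dW=|r(T)|_1-|r(0)|_1+c\int_0^T|r|_1\,dW\ge\frac c{C_1}T-3 .$$

**Step 3: real time.** The number of switches is $O(T)$, so the rotations cost only $O(T)$. Dividing $y(0)$ by $N(\mathbf 1)$ gives $\xi_\omega(B,t)\ge(\frac c{C_1}T-3)/N(\mathbf 1)$ at a time $t$ with $T\le t\le T+2\pi q\cdot2(T/\tau+1)$. Here $C_1,\tau,q$ are fixed and $T$ can be arbitrarily large, so $\limsup_{t\to\infty}\xi_\omega(B,t)/t>0$ for this fixed $B\ne0$. By Lemma 5(a), $\inf_{t>0}\xi_\omega(B,t)/t>0$, and $\Xi_\omega(t)\ge\xi_\omega(B,t)/|B|$. $\square$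

## 12. Choosing the frequency: proof of Theorem A

Persistence asks for one fixed $\omega$ and most $B$. Running a category argument for a fixed $B$ with $\xi_\omega(B,\cdot)$ would not do: the $B$ of Proposition 7 depends on $\omega$ through the parity of $p$, and the resulting $\omega$ would depend on $B$. We therefore work with $\Xi_\omega$ and recover individual $B$ at the end.

**Step 1: the frequency.** We find $\omega$ that is close to both kinds of rationals on infinitely many time scales. Let $\alpha_1(t)=\min\{\alpha(t),\sqrt t\}$ for $t>0$, so $\limsup_{t\to\infty}\alpha_1(t)=\infty$. For $n\ge1$ put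
$$U_n=\{\omega>0:\exists\,t>n,\ \Xi^*_\omega(t)<\alpha_1(t)/n\},\qquad V_n=\{\omega>0:\exists\,t>n,\ \Xi_\omega(t)>n\beta(t)\}.$$
Both are open by Lemma 5(c). If $p,q$ are odd and coprime, then $p/q\in U_n$, since $\Xi^*_{p/q}$ is bounded by Proposition 6 and $\limsup\alpha_1=\infty$. If $p/q$ is in lowest terms with $p+q$ odd, then $p/q\in V_n$, since $\Xi_{p/q}(t)\ge rt$ by Proposition 7 and $\beta(t)/t<r/n$ for some $t>n$. Both sets of rationals are dense in $(0,\infty)$: the numbers $(2a+1)/3^m$ reduce to odd over odd, and the numbers $2a/3^m$, $a\ge1$, reduce to even over odd. By Baire's theorem there is $\omega\in\bigcap_n(U_n\cap V_n)$. Fix it.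

**Step 2: proof of (1) of Theorem A.** Small values along one sequence give both claims, for all $B$. Take $t_n>n$ with $\Xi^*_\omega(t_n)<\alpha_1(t_n)/n$. As $\Xi^*_\omega(t_n)\ge\Xi_\omega(1)>0$ by Lemma 5(d), $\alpha(t_n)\ge\alpha_1(t_n)\ge n\,\Xi_\omega(1)\to\infty$. For every $B$, Lemma 5(a),(b) gives
$$\frac{M(t_n)}{\alpha(t_n)}\le\frac C{\alpha(t_n)}+\frac{C|B|}n\to0 .$$
Also $\xi_\omega(B,t_n)/t_n\le|B|/(n\sqrt{t_n})\to0$. By Lemma 5(a) the limit of $\xi_\omega(B,t)/t$ exists, so it is $0$, and by Lemma 5(b) $\lim_{t\to\infty}M(t)/t=0$.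

**Step 3: proof of (2) of Theorem A.** We extract $\ell$ from the large values by compactness. Take $t_n'>n$ with $\Xi_\omega(t_n')>n\beta(t_n')$. The solution $y$ does not depend on $B$. So there are a control and an initial vector with $N(y(0))\le1$ for which the linear functional $g_n(B)=\int_0^{t_n'}b_Ly\,ds$ has dual norm $|g_n|>n\beta(t_n')$. Pass to a subsequence with $g_n/|g_n|\to\ell$, $|\ell|=1$. If $\ell(B)\ne0$, then along it, for the system with off-diagonal blocks $B$,
$$M(t_n')\ge\xi_\omega(B,t_n')\ge|g_n(B)|\ge n\beta(t_n')\,\frac{|g_n(B)|}{|g_n|},$$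
and $|g_n(B)|/|g_n|\to|\ell(B)|>0$. So $\limsup_{t\to\infty}M(t)/\beta(t)=\infty$. Together with the irreducibility shown in Section 9, this proves Theorem A. $\square$

## 13. The invariant subspaces: proof of the Corollary

Let $\alpha,\beta$ be as in the Conjecture, $k=4$ and $\ell(b)\ne0$. The hypotheses of Theorem A hold, so $A_0,\dots,A_3$ have the properties (1). It remains to treat persistence.

**Step 1: all common invariant subspaces.** We show that the block structure of $A_0,\dots,A_3$ is unique. Since $\beta\to\infty$, $M$ is unbounded. Let $\Lambda=\mathbb R\times\{0\}$ and let $V$ be a common invariant subspace of the $A_i$.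

* If $\Lambda\subset V$, then $V/\Lambda$ is invariant under the irreducible family $(C_i)$, so $V\in\{\Lambda,\mathbb R^7\}$.
* If $\Lambda\not\subset V$, then $V\cap\Lambda=0$, so $V$ projects injectively onto a $(C_i)$-invariant subspace of $\mathbb R^6$. Either $V=0$, or $V=\{(zy,y)\}$ for a row vector $z$, and invariance says $b_i=zC_i$ for all $i$. In the latter case $(x-zy)'=b_Ly-zC_Ly=0$, so $x-zy$ is constant along trajectories. As $y$ is bounded by Lemma 4, $M$ would be bounded, a contradiction.

So $0\subset\Lambda\subset\mathbb R^7$ is the only maximal invariant flag.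

**Step 2: transfer to any representation.** We show that other representations differ by an affine change of the off-diagonal blocks. By Step 1 every maximal block upper triangular representation is $\mathcal P^{-1}A_i\mathcal P$ with an invertible $\mathcal P=\begin{pmatrix}\pi&\chi\\0&Q\end{pmatrix}$. From $\mathcal P^{-1}=\begin{pmatrix}\pi^{-1}&-\pi^{-1}\chi Q^{-1}\\0&Q^{-1}\end{pmatrix}$ its diagonal blocks are $0$ and $Q^{-1}C_iQ$, and its off-diagonal blocks are
$$b_i'=\pi^{-1}\big(b_iQ-\chi Q^{-1}C_iQ\big).$$
With $\mathcal P$ and the diagonal blocks held fixed, $b\leftrightarrow b'$ is an affine bijection. A fixed change of basis changes $M$ only by factors bounded above and below by positive constants. So the properties (1) hold for all $b'$ whose corresponding $b$ has $\ell(b)\ne0$, and these form an open dense set. With $k=4$, $d=7$ the conjecture is proved. $\blacksquare$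

## 14. Necessary conditions and larger dimensions: proof of Theorem B

**Step 1: necessity.** We show that the conditions on $\alpha$ and $\beta$ follow from (1), for any $k,d$. As $\inf\beta>0$ and $\limsup M/\beta=\infty$, $M$ is unbounded. Then $M(t)\ge1$ for all $t$. Indeed $M(0)=1$, and if $M(t_0)<1$ for some $t_0>0$, then $M(nt_0+s)\le M(t_0)^nM(s)$ for $0\le s<t_0$, and $M$ would be bounded. Now $\liminf M/\alpha=0$ forces $\limsup_{t\to\infty}\alpha(t)=\infty$. If $\liminf_{t\to\infty}\beta(t)/t>0$, then $M(t)/t\to0$ gives $M/\beta\to0$, a contradiction.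

**Step 2: sufficiency for $d=7$, $k\ge4$.** This is Theorem A; the diagonal blocks $0$ and $(C_i)$ are irreducible families.

**Step 3: the system for $d=7+r$, $r\ge1$.** We add $r$ stable scalar blocks at the bottom and check that they do no harm. With $\omega$ and $\ell$ as in Section 12, use diagonal blocks $0$, $C_i$, and $r$ scalar blocks $-1$ (for every $i$), with arbitrary off-diagonal blocks:
$$x'=b_Ly+e_Lz,\qquad y'=C_Ly+F_Lz,\qquad z'=(-I+U_L)z,\qquad U_i\text{ strictly upper triangular}. \tag{9}$$
All diagonal blocks are irreducible families. In the rest of the proof $C$ may depend on the off-diagonal blocks. The function $\zeta=e^sz$ satisfies $\zeta'=U_L\zeta$. Products of $r$ strictly upper triangular $r\times r$ matrices vanish, so the Duhamel series for $\zeta$ stops and $|\zeta(s)|$ is at most a polynomial in $s$ times $|\zeta(0)|$. Hence $|z(s)|\le Ce^{-s/2}|z(0)|$.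

**Step 4: upper bound.** We bound $M$ by $\Xi^*_\omega$. Let $\Phi$ be the propagator of $y'=C_Ly$. Then $y(t)=\Phi(t,0)y(0)+\int_0^t\Phi(t,s)F_{L(s)}z(s)\,ds$ is bounded, by Lemma 4 and Step 3, for initial vectors of norm $\le1$. Inserting this in the equation for $x$ and exchanging the order of integration,
$$x(t)=x(0)+\int_0^te_Lz\,ds+\int_0^tb_L\Phi(s,0)y(0)\,ds+\int_0^t\Big(\int_s^tb_{L(\rho)}\Phi(\rho,s)F_{L(s)}z(s)\,d\rho\Big)ds .$$
The second term is bounded, and the third is at most $C\,\Xi^*_\omega(t)$ in absolute value. The inner integral in the last term is an integral over a time interval of length $t-s$ along a trajectory of the $y$-system started at $F_{L(s)}z(s)$. It is at most $|b|\,\Xi^*_\omega(t)\,N(F_{L(s)}z(s))\le C\,\Xi^*_\omega(t)e^{-s/2}$. So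
$$M(t)\le C(1+\Xi^*_\omega(t)) . \tag{10}$$
Taking $x(0)=0$, $z(0)=0$ gives $M(t)\ge\xi_\omega(b,t)$.

**Step 5: the three properties.** For the second one: along the $t_n$ of Section 12, $\Xi^*_\omega(t_n)<\alpha_1(t_n)/n\le\alpha(t_n)/n$ and $\alpha(t_n)\to\infty$, so (10) gives $\liminf M/\alpha=0$. For the first: $\xi_\omega(\cdot,t)$ is a seminorm on a finite-dimensional space, so $\Xi_\omega(t)$ is at most a constant times the sum of $\xi_\omega(B^{(m)},t)$ over a basis $(B^{(m)})$. Each summand is $o(t)$ by Section 12, so $\Xi_\omega(t)=o(t)$. As $\Xi_\omega$ is locally bounded, $\Xi^*_\omega(t)=o(t)$, and (10) gives $M(t)/t\to0$. Both statements hold for all off-diagonal blocks. For the third: $M(t_n')\ge\xi_\omega(b,t_n')\ge|g_n(b)|$ with $t_n'$ and $g_n$ as in Section 12, so $\limsup M/\beta=\infty$ whenever $\ell(b)\ne0$. This is an open dense condition on the off-diagonal blocks in (9). $\blacksquare$
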